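# Valuations whose log discrepancy equals the Demailly–Pham bound

## 1. Mixed multiplicities and the sum $E_l(I)$

Throughout, $R=\mathbb C[[x_1,\dots,x_n]]$ with maximal ideal $\mathfrak m$, and $l$ is an integer with $1\le l\le n$. All power series rings are over $\mathbb C$. We write $\operatorname{ord}$ for the $\mathfrak m$-adic order and $\ell$ for length. For a linear subspace $L=\{h_1=\dots=h_r=0\}$, with $h_1,\dots,h_r$ independent linear forms in the $x_i$, we write $\mathcal O_L=R/(h_1,\dots,h_r)$, $\mathfrak m_L$ for its maximal ideal, and $I|_L$ for the image of an ideal $I$ in $\mathcal O_L$. Note that $\mathcal O_L$ is again a power series ring.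

Recall that for an ideal $I$ primary to the maximal ideal of a $d$-dimensional power series ring $S$, the multiplicity is $e(I)=\lim_k d!\,\ell(S/I^k)/k^d$. It does not change when $I$ is replaced by an ideal with the same integral closure, it decreases when $I$ grows, and $e(g_1,\dots,g_d)=\ell(S/(g_1,\dots,g_d))$ for a system of parameters.

**Definition (mixed multiplicities).** For an ideal $I\subseteq R$ and $0\le j\le\operatorname{codim}I$, let $e_j(I)=e(I^{[j]},\mathfrak m^{[n-j]})$ be the mixed multiplicity of $I$ ($j$ times) and $\mathfrak m$ ($n-j$ times). For ideals that are not $\mathfrak m$-primary this means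
$$e_j(I)=e(g_1,\dots,g_j,h_{j+1},\dots,h_n),$$
with $g_i$ sufficiently general in $I$ and $h_i$ sufficiently general in $\mathfrak m$. Since $j\le \operatorname{codim} I$, these elements form a system of parameters, so $e_j(I)$ is a positive integer, and $e_0(I)=1$.

"General elements" are general $\mathbb C$-linear combinations of a fixed finite generating system; the numbers do not depend on the system, so the general elements of $\mathfrak m$ may be taken to be general linear forms. This gives the description we shall always use. Let $L_j$ be a general linear subspace of dimension $j\le\operatorname{codim}I$. As $\dim R/I\le n-j$, the ideal $I|_{L_j}$ is $\mathfrak m_{L_j}$-primary, and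
$$e_j(I)=e(I|_{L_j}).\tag{1}$$
Indeed $e(g,h)=\ell(R/(g,h))=\ell(\mathcal O_{L_j}/(g))$, which is the multiplicity of the ideal generated by $j$ general elements of $I|_{L_j}$, and those generate a reduction of $I|_{L_j}$.

Three consequences of (1) will be used freely. First, if $L$ is general of dimension $d$ with $j\le d\le\operatorname{codim}I$, then $e_j(I|_L)=e_j(I)$: a general $j$-dimensional subspace of a general $L$ is a general $j$-dimensional subspace (look at the incidence variety of flags). Second, $I\subseteq J$ implies $e_j(I)\ge e_j(J)$, and $e_j(I^m)=m^je_j(I)$. Third, by the inequality of Teissier and Rees–Sharp, applied on $L_{j+1}$,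
$$e_j(I)^2\le e_{j-1}(I)\,e_{j+1}(I)\qquad(1\le j<\operatorname{codim}I),\tag{2}$$
so $(e_j(I))_j$ is a log-convex sequence.

Each statement with the word "general" holds on a nonempty Zariski open set of subspaces. Given countably many ideals, we intersect countably many such sets. Over $\mathbb C$ the intersection is nonempty, and its members are called *very general*.

**Example 1.** Let $I=(x^2,y^3)\subset\mathbb C[[x,y]]$. On a general line $I$ restricts to $(u^2)$, so $e_1=2$; and $e_2=\ell(\mathbb C[[x,y]]/(x^2,y^3))=6$. The same generators in $\mathbb C[[x,y,z]]$ give an ideal of codimension 2. A general plane $z=ax+by$ has coordinates $x,y$, the restriction is again $(x^2,y^3)$, so again $e_1=2$, $e_2=6$, while $e_3$ is not defined.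

**Definition (the sum $E_l$).** For $\operatorname{codim}I\ge l$ put
$$E_l(I)=\frac{e_0(I)}{e_1(I)}+\frac{e_1(I)}{e_2(I)}+\dots+\frac{e_{l-1}(I)}{e_l(I)} .$$
From $e_j(I^m)=m^je_j(I)$ we get $E_l(I^m)=E_l(I)/m$.

**Example 2.** In Example 1, $E_1=\frac12$ and $E_2=\frac12+\frac26=\frac12+\frac13$. For a nonzero $f\in\mathfrak m$ we have $E_1((f))=1/\operatorname{ord}(f)$.

## 2. Thresholds, valuations, log discrepancies

**Definition (divisors over $X$ and the threshold).** Let $X$ be a regular excellent $\mathbb Q$-scheme, for instance $\operatorname{Spec}R$. A divisor over $X$ is a prime divisor $E$ on a regular $Y$ with a proper birational $\pi:Y\to X$. Its log discrepancy is the positive integer $A(E)=1+\operatorname{ord}_E(K_{Y/X})$; here $K_{Y/X}$ is the effective divisor defined by the Fitting ideal $\operatorname{Fitt}_0(\Omega_{Y/X})$. For a nonzero proper ideal, $\operatorname{lct}(I)=\inf_E A(E)/\operatorname{ord}_E(I)$, over the $E$ with $\operatorname{ord}_E(I)>0$; the infimum is attained on any log resolution of $I$.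

**Example 3.** The exceptional divisor $E$ of the blow-up of the closed point of $\operatorname{Spec}\mathbb C[[x_1,\dots,x_n]]$ has $A(E)=n$ and $\operatorname{ord}_E(\mathfrak m)=1$. So $\operatorname{lct}(\mathfrak m^k)\le n/k$, and since $E_n(\mathfrak m^k)=n/k$, inequality (3) below gives equality.

The Demailly–Pham type lower bound says
$$\operatorname{lct}(I)\ge E_l(I)\qquad\text{whenever }\operatorname{codim}I\ge l.\tag{3}$$
It is an input for us, in all dimensions.

**Definition (valuations and centers).** A valuation is a map $v:R\to[0,\infty]$ with the usual properties of a real valuation, $v(f)<\infty$ for $f\ne0$, $v(0)=\infty$, trivial on $\mathbb C^*$. Its center on $\operatorname{Spec}R$ is the prime $\mathfrak p=\{v>0\}$. For an ideal $I$, $v(I)=\min\{v(f):f\in I\}$. If $Y\to\operatorname{Spec}R$ is proper and birational, $v$ has a center on $Y$, and for a divisor $D_j\subset Y$ we let $v(D_j)$ be the value of a local equation of $D_j$ at that center; it is $0$ when the center does not lie on $D_j$.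

**Definition (monomial valuations).** $v$ is monomial if there are a regular system of parameters $y_1,\dots,y_n$ of $R$ and weights $\alpha_i\in[0,\infty)$ with $v(\sum_\beta c_\beta y^\beta)=\min\{\sum_i\alpha_i\beta_i:c_\beta\neq0\}$ for all nonzero power series.

**Example 4.** In $\mathbb C[[x,y]]$ the weights $(\frac12,\frac13)$ in $(x,y)$ give a valuation centered at $\mathfrak m$ with $v(y^3-x^2)=1$. The weights $(1,0)$ give $\operatorname{ord}_x$, centered at $(x)$. The order of vanishing $\operatorname{ord}_f$ along $f=y^2-x^3$ is a valuation centered at $(f)$. It is not monomial. A monomial valuation with two positive weights is centered at $\mathfrak m$, one with no positive weight is centered at $0$, and one with one positive weight is centered at $(y_1)$ with $\operatorname{ord}(y_1)=1$, while $(f)$ has no generator outside $\mathfrak m^2$.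

**Definition (log-smooth pairs, quasi-monomial valuations, $A(v)$).** A log-smooth pair $(Y,D=\sum D_j)$ over $X$ consists of a proper birational $\pi:Y\to X$ with $Y$ regular and $D$ a reduced simple normal crossing (SNC) divisor such that $\pi$ is an isomorphism off $D$. Let $\zeta$ be the generic point of a component of $D_1\cap\dots\cap D_r$, with local equations $z_1,\dots,z_r$ at $\zeta$, and let $s_i\ge0$. Expanding $f$ in $\widehat{\mathcal O}_{Y,\zeta}\cong\kappa(\zeta)[[z_1,\dots,z_r]]$, one gets the quasi-monomial valuation $f\mapsto\min\{\sum s_i\beta_i: \text{the coefficient of } z^\beta\text{ is nonzero}\}$. The log discrepancy of Jonsson–Mustaţă ("Valuations and asymptotic invariants for sequences of ideals", cited as [JM]) is $A(v)=\sup_{(Y,D)}\sum_jA(D_j)v(D_j)\in[0,\infty]$. It satisfies $A(\lambda v)=\lambda A(v)$ for $\lambda>0$ and $A(\operatorname{ord}_E)=A(E)$.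

**Fact (F1)** [JM, §§1, 3–5]. Let $(Y,D)$ be a log-smooth pair over $X=\operatorname{Spec}R$.

1. $A(v)\ge\sum_jA(D_j)v(D_j)$, with equality if $v$ is quasi-monomial in $(Y,D)$.
2. $v(f)\ge\sum_jv(D_j)\operatorname{ord}_{D_j}(f)$. If $I\mathcal O_Y$ is the ideal of a divisor supported in $D$, then $v(I)=\sum_jv(D_j)\operatorname{ord}_{D_j}(I)$.
3. Log resolutions exist: for $I\neq0$ there is such a pair with $I\mathcal O_Y$ the ideal of a divisor supported in $D$.
4. $K_{Y/X}$ is compatible with base change along regular morphisms, and $A_X(E)=A_Y(E)+\operatorname{ord}_E(K_{Y/X})$.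

The same holds over any regular excellent $\mathbb Q$-scheme.

Three consequences. Take a log resolution of $I$: since $A(D_j)\ge\operatorname{lct}(I)\operatorname{ord}_{D_j}(I)$,
$$A(v)\ge\operatorname{lct}(I)\,v(I).\tag{4}$$
The pair $(\operatorname{Spec}R,\{y_1\cdots y_n=0\})$ is log-smooth with all log discrepancies $1$, so for every regular system of parameters
$$A(v)\ge\sum_i v(y_i),\tag{5}$$
with equality when $v$ is monomial in $y$, since $v$ is then quasi-monomial in this pair. Finally, for $0\ne f\in\mathfrak m$, (3) gives $\operatorname{lct}(f)\ge1/\operatorname{ord}(f)$, so by (4)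
$$v(f)\le A(v)\operatorname{ord}(f),\tag{6}$$
and (6) is trivial for units when $A(v)<\infty$.

**Example 5.** The monomial valuation with weights $(\frac12,\frac13)$ has $A(v)=\frac56$. For $\operatorname{ord}_f$ with $f=y^2-x^3$ we have $A=1$: it is a prime divisor of $\operatorname{Spec}R$ itself.

**Definition (graded sequences).** A graded sequence $\mathfrak a_\bullet$ is a sequence of ideals with $\mathfrak a_p\mathfrak a_q\subseteq\mathfrak a_{p+q}$. If $\operatorname{codim}\mathfrak a_m\ge l$ for $m\gg0$, put
$$\operatorname{lct}(\mathfrak a_\bullet)=\lim_m m\operatorname{lct}(\mathfrak a_m),\qquad E_l(\mathfrak a_\bullet)=\lim_m mE_l(\mathfrak a_m),$$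
limits in $[0,\infty]$. For a valuation, $\mathfrak a_m(v)=\{f:v(f)\ge m\}$, $m\ge 1$, is a graded sequence.

**Example 6.** For $\mathfrak a_m=I^m$ we have $\operatorname{lct}(\mathfrak a_\bullet)=\operatorname{lct}(I)$ and $E_l(\mathfrak a_\bullet)=E_l(I)$. For the monomial valuation with weights $(\frac12,\frac13)$, $\mathfrak a_m(v)$ is spanned by the monomials $x^ay^b$ with $\frac a2+\frac b3\ge m$.

**Fact (F2)** [JM, Theorem A]. If $\mathfrak b_\bullet$ is a graded sequence of nonzero ideals with $\operatorname{lct}(\mathfrak b_\bullet)<\infty$, there is a valuation $v$ with $A(v)<\infty$, $v(\mathfrak b_\bullet):=\inf_pv(\mathfrak b_p)/p>0$ and $A(v)=\operatorname{lct}(\mathfrak b_\bullet)\,v(\mathfrak b_\bullet)$.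

**Fact (F3)** (Mustaţă, *On multiplicities of graded sequences of ideals*; Lazarsfeld–Mustaţă, *Convex bodies associated to linear series*, Theorem 3.8; Cutkosky, Adv. Math. 2014). For a graded sequence of ideals primary to the maximal ideal in a $d$-dimensional power series ring $S$,
$$\lim_p\frac{d!\,\ell(S/\mathfrak b_p)}{p^d}=\lim_p\frac{e(\mathfrak b_p)}{p^d}=:e(\mathfrak b_\bullet).$$
Since $\mathfrak b_p^k\subseteq\mathfrak b_{kp}$, we have $e(\mathfrak b_{kp})\le k^de(\mathfrak b_p)$. Letting $k\to\infty$, $e(\mathfrak b_\bullet)\le e(\mathfrak b_p)/p^d$ for every $p$, so the limit is also $\inf_pe(\mathfrak b_p)/p^d$.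

Restrict to a very general $L_j$, so that (1) holds for all $\mathfrak a_m$ at once. By (F3) the limits $e_j(\mathfrak a_\bullet)=\lim_m e_j(\mathfrak a_m)/m^j$ exist for $j\le l$. When they are positive,
$$E_l(\mathfrak a_\bullet)=\sum_{j=1}^l\frac{e_{j-1}(\mathfrak a_\bullet)}{e_j(\mathfrak a_\bullet)},\tag{7}$$
and $(e_j(\mathfrak a_\bullet))_{j\le l}$ is log-convex by (2).

Now let $v$ be centered on a prime $\mathfrak p$ of height at least $l$, with $A(v)<\infty$. Then $A(v)>0$ by (4) with $I=\mathfrak p$. If $v(f)\ge m\ge1$, then $f\in\mathfrak m$ and (6) gives $\operatorname{ord}f\ge m/A(v)$; so $\mathfrak a_m(v)\subseteq\mathfrak m^{\lceil m/A(v)\rceil}$. If $k\,v(\mathfrak p)\ge1$, then $\mathfrak p^{km}\subseteq\mathfrak a_m(v)\subseteq\mathfrak p$. In particular $\sqrt{\mathfrak a_m(v)}=\mathfrak p$, so $\operatorname{codim}\mathfrak a_m(v)\ge l$. For a general linear $L$ of dimension $l$ the ideal $\mathfrak p|_L$ is $\mathfrak m_L$-primary, so with suitable $C\in\mathbb N$ and $c>0$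
$$\mathfrak m_L^{Cm}\subseteq\mathfrak a_m(v)|_L\subseteq\mathfrak m_L^{\lceil cm\rceil}\qquad(m\ge1).\tag{8}$$
The same holds in dimensions $j\le l$, so $0<e_j(\mathfrak a_\bullet(v))<\infty$ for $j\le l$ and (7) applies. Finally, it is known that $\operatorname{lct}(\mathfrak a_\bullet(v))\le A(v)$ (by (4), $m\operatorname{lct}(\mathfrak a_m(v))\le A(v)$, since $v(\mathfrak a_m(v))\ge m$). Together with (3),
$$E_l(\mathfrak a_\bullet(v))\le\operatorname{lct}(\mathfrak a_\bullet(v))\le A(v).\tag{9}$$

## 3. When is $E_l(\mathfrak a_\bullet(v))=A(v)$?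

The left end of (9) is made of intersection numbers, the right end of discrepancies. If the two ends agree, what does $v$ look like? The following was posed as a conjecture in Benjamin Baily, "Homogeneous ideals with minimal singularity thresholds", arXiv:2603.08698 (2026). It is true.

**Theorem 1.** Let $A(v)<\infty$, let $v$ be centered on a prime of height at least $l$, and suppose $E_l(\mathfrak a_\bullet(v))=A(v)$. Then $v$ is monomial.

**Theorem 2.** For $v$ with $A(v)<\infty$ centered on a prime of height at least $l$: $E_l(\mathfrak a_\bullet(v))=A(v)$ if and only if $v$ is monomial in some regular system of parameters with exactly $l$ nonzero weights.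

**Theorem 3.** For a proper ideal $I\subset R$ with $\operatorname{codim}I\ge l$: $\operatorname{lct}(I)=E_l(I)$ if and only if there are a regular system of parameters $y_1,\dots,y_n$ and positive integers $d_1,\dots,d_l$ with $\overline I=\overline{(y_1^{d_1},\dots,y_l^{d_l})}$.

Let us try small cases by hand. If $n=1$ and $v$ is centered at $\mathfrak m$, then $v=v(x)\operatorname{ord}$ and $\mathfrak a_m(v)=(x^{\lceil m/v(x)\rceil})$. So $E_1(\mathfrak a_\bullet(v))=\lim m/\lceil m/v(x)\rceil=v(x)=A(v)$: equality always holds, and every $v$ is monomial.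

Let $v$ have weights $(\frac12,\frac13)$. The order of $\mathfrak a_m(v)$ is the least $a+b$ with $\frac a2+\frac b3\ge m$, which is $2m$; so $e_1(\mathfrak a_\bullet)=2$. The colength is the number of $(a,b)\in\mathbb Z^2_{\ge0}$ with $\frac a2+\frac b3<m$, asymptotically $3m^2$; so $e_2(\mathfrak a_\bullet)=6$. Thus $E_2=\frac12+\frac13=A(v)$, while $E_1=\frac12<A(v)$. A monomial valuation can fail the equality when $l$ is smaller than the number of nonzero weights, which is why Theorem 2 says "exactly $l$".

Let $v=\operatorname{ord}_f$ with $f=y^2-x^3$, and $l=1$. Then $\mathfrak a_m(v)=(f^m)$ has order $2m$, so $E_1(\mathfrak a_\bullet)=\frac12<1=A(v)$. This is consistent with Theorem 1, as $v$ is not monomial.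

For ideals: $I=(x^2,y^3)$ has $E_2(I)=\frac56$, and the monomial valuation $w$ with weights $(\frac12,\frac13)$ has $A(w)=\frac56$, $w(I)=1$. So (3) and (4) give $\operatorname{lct}(I)=\frac56=E_2(I)$. In contrast let $I=(x^3,xy,y^3)$. Its order is $2$, so $e_1=2$; the region under its Newton polygon, with vertices $(0,3),(1,1),(3,0)$, has area $3$, so $e_2=2\cdot3=6$ and $E_2(I)=\frac12+\frac26=\frac56$. Here $\operatorname{lct}(I)=1$. Indeed $A(E)\ge\operatorname{ord}_E(x)+\operatorname{ord}_E(y)=\operatorname{ord}_E(xy)\ge\operatorname{ord}_E(I)$ gives $\operatorname{lct}(I)\ge1$, and the blow-up of the point gives $\operatorname{lct}(I)\le\frac22$. So the inequality is strict.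

## 4. Why one slices ideals and not valuations

If $v$ is monomial with weights $\alpha_1\ge\dots\ge\alpha_n>0$, then $v(\mathfrak m)=\alpha_n$, and cutting with a general hyperplane $h=0$ turns $\mathfrak a_\bullet(v)$ into the sequence of the monomial valuation with weights $\alpha_1,\dots,\alpha_{n-1}$ (this is computed in Lemma 11). So a natural plan is induction on $n$: pass to $H=\{h=0\}$, show that $v|_H$ is monomial, and lift its coordinates to $R$. The obvious definition is
$$\bar v(\bar g)=\sup\{v(g+hr):r\in R\}.$$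
It need not be a valuation. Let $v(g)=\operatorname{ord}_t g(t^2,t^3+st^4)$ for $g\in\mathbb C[[x,y]]$, where $s$ is an indeterminate, so the order is taken in $\mathbb C(s)[[t]]$. This is a valuation with $v(g)<\infty$ for $g\ne0$. Otherwise $g$ would vanish on the branches $(t^2,t^3+st^4)$ for all $s\in\mathbb C$, so it would be divisible by the infinitely many non-associate irreducible series $(y-sx^2)^2-x^3$. We have $v(x)=2$, $v(y)=3$, and $v(y^2-x^3)=7$, because $(t^3+st^4)^2-t^6=2st^7+s^2t^8$. Let $h=x-cy$ with $c\neq0$, so $v(h)=2$. If $r$ is a unit, then $v(y+hr)=2$; if $r\in\mathfrak m$, then $v(hr)\ge4$ and $v(y+hr)=3$. So $\bar v(\bar y)=3$. But on $H$ we have $y^2-x^3=y^2(1-c^3y)$, so $y^2\equiv(y^2-x^3)(1-c^3y)^{-1}$ modulo $h$ and $\bar v(\bar y^2)\ge7>2\bar v(\bar y)$.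

What does survive restriction is the graded sequence of ideals $\mathfrak b_m=\mathfrak a_m(v)|_H$. One can apply (F2) to it and obtain a valuation $w$ on $H$ computing $\operatorname{lct}(\mathfrak b_\bullet)$. If the equality $E_n=A(v)$ passes to $H$, induction says that $w$ is monomial in coordinates $u_i$. Now a second obstacle appears. From (F2) we know $\mathfrak b_p\subseteq\mathfrak a_p(w)$: elements of large $v$-value restrict to elements of large $w$-value. To finish we need the opposite, namely lifts of the $u_i$ with large $v$-value. About the opposite inclusion we only know that the two sequences have the same multiplicity.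

Two devices get past this point. First, equality of multiplicities between $\mathfrak b_\bullet\subseteq\mathfrak a_\bullet(w)$ implies a comparison of $\operatorname{ord}_E$ on both, up to an error $\eta A(E)$ with the same $\eta$ for all divisors $E$ (Lemma 9). Second, a vanishing theorem lifts a function $f$ on $H$ to $R$, and the condition it needs is exactly an inequality between $\operatorname{ord}_E(f)+A(E)$ and $\operatorname{ord}_E(\mathfrak b_m)$ for all $E$ (Lemma 8). The lifts have value $\alpha_i-\varepsilon$ for every $\varepsilon>0$, and linear compactness of $R$ removes the $\varepsilon$ (Lemma 5). We prove these tools, then run the induction.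

## 5. Recognizing monomial valuations

The next lemma says that equality in (5) forces $v$ to be monomial.

**Lemma 4.** If $y_1,\dots,y_n$ is a regular system of parameters of $R$ with $\sum v(y_i)=A(v)<\infty$, then $v$ is monomial in $y$.

*Proof.* **Step 1: divisors, the toric chart.** We first show that a divisor $E$ over $X=\operatorname{Spec}R$ with $A(E)=\sum_i\operatorname{ord}_E(y_i)$ is monomial in $y$. This step sets up a model on which $E$ will be visible. Let $\gamma_i=\operatorname{ord}_E(y_i)$. As $A(E)>0$, $\gamma\neq0$, so $\gamma=g\gamma'$ with $g\ge1$ and $\gamma'\in\mathbb Z^n_{\ge0}$ primitive. Take a regular fan subdividing $\mathbb R^n_{\ge0}$ that contains the ray of $\gamma'$, with toric modification $V\to\mathbb A^n=\operatorname{Spec}\mathbb C[y]$, and let $X'=V\times_{\mathbb A^n}X$. Since $\mathbb C[y]\to R$ is a regular morphism, $X'$ is regular. It is integral: the toric boundary of $V$ is locally cut out by a nonzerodivisor, by flatness the same is true in $X'$, so $\operatorname{Spec}R[1/(y_1\cdots y_n)]$ is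 a schematically dense open subset. So $X'\to X$ is proper and birational.

Choose a maximal cone containing the ray, with generators $\gamma'=\rho_1,\rho_2,\dots,\rho_n$, a $\mathbb Z$-basis. Let $t_1,\dots,t_n$ be the characters forming the dual basis, so $y_i=\prod_kt_k^{(\rho_k)_i}$, and put $G=\{t_1=0\}$ in this chart of $X'$. Write $y_0$ for the collection of the $y_i$ with $\gamma'_i=0$.

**Step 2: $G$ is integral and $\operatorname{ord}_G$ is monomial with weights $\gamma'$.** On $G$ the $y_i$ with $\gamma_i'>0$ vanish. So the coordinate ring of $G$ is $\mathbb C[t_2,\dots,t_n]\otimes_{\mathbb C[y_0]}\mathbb C[[y_0]]$, a regular ring. As $\mathbb C[[y_0]]$ is flat over $\mathbb C[y_0]$, it embeds in $\mathbb C[t_2^{\pm1},\dots,t_n^{\pm1}]\otimes_{\mathbb C[y_0]}\mathbb C[[y_0]]$. The characters $t_2,\dots,t_n$ form a basis of the lattice $\gamma'^\perp$. The $y_0$ lie in $\gamma'^\perp$, and the quotient of $\gamma'^\perp$ by their span is $\{\beta\in\mathbb Z^{\{i:\gamma'_i>0\}}:\gamma'\cdot\beta=0\}$, which is torsion-free. So the $y_0$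 are part of a basis of $\gamma'^\perp$; complete it by characters $s$. The larger ring is $\mathbb C[[y_0]][y_0^{-1}][s^{\pm1}]$, with all $y_0$ inverted; it is a domain. Hence $G$ is integral.

Let $w'$ be monomial in $y$ with weights $\gamma'$, and let $0\ne f\in R$, $w'(f)=k$. Write $f=f_k+f_{>k}$, where $f_k$ collects the terms of weight $k$. Then $f_{>k}$ lies in the ideal generated by the monomials of weight $\ge k+1$, and a monomial $y^\beta$ has $\operatorname{ord}_G(y^\beta)=\gamma'\cdot\beta$; so $\operatorname{ord}_G(f_{>k})\ge k+1$. Further, $f_k=\sum_\beta c_\beta(y_0)y^\beta$ is a finite sum over exponents $\beta$ of weight $k$ involving only variables of positive weight, with $c_\beta\in\mathbb C[[y_0]]$ not all zero. Each $y^\beta t_1^{-k}$ is a character in $\gamma'^\perp$. For $\beta\ne\beta'$ the difference $\beta-\beta'$ is a nonzero vector supported on the variables of positive weight, so it is nonzero modulo the span of the $y_0$. That is, distinct $\beta$ have distinct exponents in $s$. So $f_kt_1^{-k}$ restricts to a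 nonzero element of $\mathbb C[[y_0]][y_0^{-1}][s^{\pm1}]$, and $\operatorname{ord}_G(f)=\operatorname{ord}_G(f_k)=k=w'(f)$.

**Step 3: $\operatorname{ord}_E=\operatorname{ord}_G$.** By duality of bases $\operatorname{ord}_E(t_1)=g$ and $\operatorname{ord}_E(t_k)=0$ for $k\ge2$. So $\operatorname{ord}_E\ge0$ on the coordinate ring of our chart; the center $\zeta$ of $E$ on $X'$ lies in this chart, on $G$, and on no other toric divisor. Since the basis change from the $y_i$ to the $t_k$ is unimodular, $dy_1\wedge\dots\wedge dy_n=\pm\prod_kt_k^{|\rho_k|-1}dt_1\wedge\dots\wedge dt_n$, where $|\rho|$ is the sum of the entries. So by (F1) the coefficient of $G$ in $K_{X'/X}$ is $\sum\gamma'_i-1$, and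
$$\textstyle\sum_i\gamma_i=A(E)=A_{X'}(E)+g\big(\sum_i\gamma'_i-1\big),\qquad\text{i.e. } A_{X'}(E)=g .$$
Suppose $\zeta$ had codimension at least $2$. As $G$ is regular, $t_1$ can be completed to a regular system of parameters $t_1,z_2,\dots$ of $\mathcal O_{X',\zeta}$, and (F1) gives $A_{X'}(E)\ge\operatorname{ord}_E(t_1)+\operatorname{ord}_E(z_2)>g$, a contradiction. So $\zeta$ is the generic point of $G$, and $\operatorname{ord}_E=\operatorname{ord}_G$. In particular $\operatorname{ord}_E$ is monomial in $y$, with weights $\operatorname{ord}_E(y_i)$.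

**Step 4: general $v$.** We now deduce the lemma by writing $v(f)$ through divisors on a log resolution. Let $\alpha_i=v(y_i)$ and let $w$ be monomial with weights $\alpha$. Every $f$ lies in the ideal generated by the finitely many minimal monomials of its support, all of weight at least $w(f)$, so $v(f)\ge w(f)$. For the converse let $f\neq0$ and let $(Y,D)$ be a log resolution of $f\,y_1\cdots y_n$ with $D$ containing its divisor; put $\tau_j=v(D_j)$. By (F1) and (5) for the $D_j$,
$$\sum_i\alpha_i=A(v)\ge\sum_j\tau_jA(D_j)\ge\sum_j\tau_j\sum_i\operatorname{ord}_{D_j}(y_i)=\sum_iv(y_i)=\sum_i\alpha_i .$$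
So $A(D_j)=\sum_i\operatorname{ord}_{D_j}(y_i)$ whenever $\tau_j>0$, and by Steps 1–3 $\operatorname{ord}_{D_j}$ is monomial in $y$ with some weight vector $\alpha^{(j)}$. Also $\alpha=\sum_{\tau_j>0}\tau_j\alpha^{(j)}$. A sum of minima is at most the minimum of the sum:
$$v(f)=\sum_{\tau_j>0}\tau_j\min_{\beta\in\operatorname{supp}f}\alpha^{(j)}\cdot\beta\le\min_{\beta\in\operatorname{supp}f}\alpha\cdot\beta=w(f).$$
Hence $v=w$. $\square$

We shall only produce coordinates with $\sum v(y_i)\ge A(v)-\varepsilon$. The next lemma says this suffices.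

**Lemma 5.** (a) A decreasing sequence $V_1\supseteq V_2\supseteq\cdots$ of nonempty closed affine $\mathbb C$-subspaces of $R$ has nonempty intersection.

(b) If $A(v)<\infty$, then $\sum_iv(y_i)$ attains a maximum over all regular systems of parameters of $R$. Consequently, if for every $\varepsilon>0$ there is a regular system with $\sum v(y_i)\ge A(v)-\varepsilon$, then $v$ is monomial.

*Proof.* **Step 1: part (a), by finite-dimensional truncation.** For fixed $N$ the images of the $V_k$ in the finite-dimensional space $R/\mathfrak m^N$ are decreasing nonempty affine subspaces, so they stabilize to a nonempty $A^{(N)}$. Taking $k$ large for both $N$ and $N+1$ shows that $A^{(N+1)}\to A^{(N)}$ is onto. A compatible sequence of elements of the $A^{(N)}$ defines $x\in R$ with $x\in V_k+\mathfrak m^N$ for all $k,N$. So $x\in\overline{V_k}=V_k$ for all $k$.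

**Step 2: the filtration of $\mathfrak m/\mathfrak m^2$ by value.** For $\lambda\ge0$ let $W_\lambda\subseteq\mathfrak m/\mathfrak m^2$ be the image of $\{v\ge\lambda\}\cap\mathfrak m$. It decreases with $\lambda$, is everything for $\lambda=0$, and is zero for $\lambda>A(v)$ by (6). We claim that $\dim W_\lambda$ is left-continuous. Let $\lambda_k\uparrow\lambda$ and $\omega\in\bigcap_kW_{\lambda_k}$. The sets $\{f\in\mathfrak m:v(f)\ge\lambda_k,\ f\equiv\omega\bmod\mathfrak m^2\}$ are nonempty and decreasing. They are cosets of ideals, and ideals of $R$ are closed, so these are closed affine subspaces. By (a) there is an $f$ in all of them, so $v(f)\ge\lambda$ and $\omega\in W_\lambda$. Hence $W_\lambda=\bigcap_kW_{\lambda_k}$, which equals $W_{\lambda_k}$ for $k\gg0$ by finite dimension.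

**Step 3: optimal coordinates.** By Step 2, $\lambda_i=\max\{\lambda\ge0:\dim W_\lambda\ge i\}$ exists for $1\le i\le n$. Choose inductively $\omega_i\in W_{\lambda_i}$ outside the span of $\omega_1,\dots,\omega_{i-1}$, and lift it to $y_i\in\mathfrak m$ with $v(y_i)\ge\lambda_i$. As the $\omega_i$ form a basis of $\mathfrak m/\mathfrak m^2$, $y$ is a regular system of parameters. If $z$ is any regular system, ordered by $v(z_1)\ge\dots\ge v(z_n)$, then $W_{v(z_i)}$ contains the classes of $z_1,\dots,z_i$, so $v(z_i)\le\lambda_i\le v(y_i)$. So $y$ attains the maximum. For the last claim, the maximum is at least $A(v)$, and at most $A(v)$ by (5); apply Lemma 4. $\square$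

## 6. Two numerical inequalities

The first inequality says that $E_d$ is strictly monotone in the multiplicities.

**Lemma 6.** Let $(e_j),(\varepsilon_j)_{0\le j\le d}$ be positive log-convex sequences with $e_0=\varepsilon_0=1$ and $\varepsilon_j\le e_j$. Then $\sum_{j=1}^de_{j-1}/e_j\le\sum_{j=1}^d\varepsilon_{j-1}/\varepsilon_j$, with equality if and only if $e_j=\varepsilon_j$ for all $j$.

*Proof.* We interpolate. Let $\delta_j=\log(e_j/\varepsilon_j)\ge0$, so $\delta_0=0$; let $t_j(\tau)=\log\varepsilon_j+\tau\delta_j$ and $\varphi(\tau)=\sum_{j=1}^de^{t_{j-1}-t_j}$. Then $\varphi(0)$ and $\varphi(1)$ are the two sums. For $\tau\in[0,1]$ the sequence $t_j=(1-\tau)\log\varepsilon_j+\tau\log e_j$ is convex in $j$, so $t_j-t_{j+1}\le t_{j-1}-t_j$, and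
$$\varphi'=\sum_{j=1}^d(\delta_{j-1}-\delta_j)e^{t_{j-1}-t_j}=\sum_{1\le j<d}\delta_j\big(e^{t_j-t_{j+1}}-e^{t_{j-1}-t_j}\big)-\delta_de^{t_{d-1}-t_d}\le0 .$$
So $\varphi(1)\le\varphi(0)$. If they are equal, $\varphi$ is constant on $[0,1]$, so $0=\varphi''=\sum_{j=1}^d(\delta_{j-1}-\delta_j)^2e^{t_{j-1}-t_j}$, all $\delta_j$ agree with $\delta_0=0$, and $e=\varepsilon$. The converse is clear. $\square$

The second inequality bounds the last term of $E_n$ for the sequence of a valuation. In the monomial model it is the equality $e_{n-1}/e_n=\alpha_n=v(\mathfrak m)$.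

**Lemma 7.** Let $\beta=v(\mathfrak m)>0$, $A(v)<\infty$, $n\ge2$. Then $e_{n-1}(\mathfrak a_\bullet(v))/e_n(\mathfrak a_\bullet(v))\le\beta$.

*Proof.* Write $\mathfrak a_m=\mathfrak a_m(v)$ and $e_j=e_j(\mathfrak a_\bullet(v))$. Let $h$ be a very general linear form, $H=\{h=0\}$, $S=R/h$. Since $\beta=\min_iv(x_i)$, the linear forms of value $>\beta$ form a proper linear subspace, so $v(h)=\beta$.

**Step 1: slice $R/\mathfrak a_m$ by powers of $h$.** As $h^i\in\mathfrak a_m$ for large $i$, $\ell(R/\mathfrak a_m)$ is the sum over $i\ge0$ of the lengths of $(h^iR+\mathfrak a_m)/(h^{i+1}R+\mathfrak a_m)$. The map $r\mapsto h^ir$ from $R$ onto this quotient has kernel $hR+(\mathfrak a_m:h^i)$: if $h^ir=h^{i+1}r'+a$ with $a\in\mathfrak a_m$, then $r-hr'\in(\mathfrak a_m:h^i)$. Because $v$ is a valuation, $(\mathfrak a_m:h^i)=\{v\ge m-i\beta\}$, which lies in $\mathfrak a_{\lfloor m-i\beta\rfloor}$ when $m-i\beta\ge1$. Hence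
$$\ell(R/\mathfrak a_m)\ge\sum_{0\le i\le(m-1)/\beta}\ell\big(S/\mathfrak a_{\lfloor m-i\beta\rfloor}|_H\big).$$

**Step 2: asymptotics.** By (F3) on $H$, and since $e_{n-1}(\mathfrak a_k)=e(\mathfrak a_k|_H)$ for all $k$, for each $\varepsilon>0$ there is $C_\varepsilon$ with $\ell(S/\mathfrak a_k|_H)\ge\big(\frac{e_{n-1}}{(n-1)!}-\varepsilon\big)k^{n-1}-C_\varepsilon$ for all $k\ge1$. Comparing with $\int_0^{m/\beta}(m-\beta x)^{n-1}dx=\frac{m^n}{n\beta}$, the sum of the $\lfloor m-i\beta\rfloor^{n-1}$ is $\frac{m^n}{n\beta}+o(m^n)$. The constants contribute $O(m)=o(m^n)$, as $n\ge2$. So $\ell(R/\mathfrak a_m)\ge\big(\frac{e_{n-1}}{(n-1)!}-\varepsilon\big)\frac{m^n}{n\beta}+o(m^n)$. The left side is $\frac{e_n}{n!}m^n+o(m^n)$. Let $m\to\infty$, then $\varepsilon\to0$: $e_n\ge e_{n-1}/\beta$. $\square$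

## 7. Lifting functions from linear sections

Let us see on an example which gain we want. Take $R=\mathbb C[[x,y]]$, $L=\{y=0\}$, $\mathfrak a=\mathfrak m^k$, $f=x^a$ on $L$, where the only divisor is the point, with $A=1$. If $a+1>ck$, then for $\tilde f=x^a$ and $v=\operatorname{ord}$ we have $v(\tilde f)+A(v)-v(y)=a+2-1>ck=c\,v(\mathfrak a)$. The subtracted term $v(y)$ just compensates for the larger log discrepancy in dimension two. The lemma keeps this term in (a), and the induction needs it.

**Fact (F5).** Local vanishing (Lazarsfeld, *Positivity II*, 9.4.1): for a log resolution $\mu:Y_0\to M$ of an ideal on a smooth complex variety, with ideal pulling back to $\mathcal O(-F)$, and $c>0$, $R^i\mu_*\mathcal O(K_{Y_0/M}-\lfloor cF\rfloor)=0$ for $i>0$. Strong principalization with boundary (Kollár, *Lectures on Resolution of Singularities*, Ch. 3): an ideal can be principalized by blow-ups of smooth centers lying over its cosupport that have SNC with the boundary and the exceptional divisors.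

**Fact (F6).** Let $M\cong\mathbb A^d$, let $\mu:Y_0\to M$ be a composition of blow-ups of smooth centers over $0$, and $Y=Y_0\times_M\operatorname{Spec}\widehat{\mathcal O}_{M,0}$. As $\operatorname{Spec}\widehat{\mathcal O}_{M,0}\to M$ is a regular morphism, $Y$ is regular, and SNC divisors pull back to SNC divisors. A prime divisor $E\subset Y_0$ over $0$ is reduced, so it maps to the reduced point $0$, and its base change is $E$ itself. Hence orders of polynomials along $E$ and the coefficients of the relative canonical divisor are unchanged.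

**Lemma 8.** Let $n\ge2$, $L=\{h_1=\dots=h_r=0\}$ with independent linear forms, $1\le r\le n-1$, $c>0$, and let $\mathfrak a\subseteq R$ be an ideal such that $\mathfrak a|_L$ is $\mathfrak m_L$-primary or the unit ideal. Let $f\in\mathcal O_L$ satisfy
$$\operatorname{ord}_E(f)+A(E)>c\operatorname{ord}_E(\mathfrak a|_L)\quad\text{for all divisors }E\text{ over }\operatorname{Spec}\mathcal O_L\text{ centered at }\mathfrak m_L.\tag{10}$$
(a) If $\mathfrak a$ is $\mathfrak m$-primary, there is $\tilde f\in R$ with $\tilde f|_L=f$ and $v(\tilde f)+A(v)-v(h_r)\ge c\,v(\mathfrak a)$ for all $v$ with $A(v)<\infty$.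

(b) In general there is $\tilde f\in R$ with $\tilde f|_L=f$ and $v(\tilde f)+A(v)\ge c\,v(\mathfrak a)$ for all $v$ with $A(v)<\infty$.

*Proof.* By (5), $A(v)\ge v(h_r)$, since $h_r$ is part of a regular system of parameters. So if $\mathfrak a=R$, any lift works. Assume $\mathfrak a\subseteq\mathfrak m$. Steps 1–5 prove (a).

**Step 1: reduction to polynomial $f$,** so that we can work on algebraic varieties. Choose $N$ with $\mathfrak m^N\subseteq\mathfrak a^{\lceil c\rceil}$, and write $f=f_0+f_1$ with $f_0$ a polynomial and $f_1\in\mathfrak m_L^N$. A lift $\tilde f_1\in\mathfrak m^N$ of $f_1$ has $v(\tilde f_1)\ge\lceil c\rceil v(\mathfrak a)\ge c\,v(\mathfrak a)$, and $A(v)\ge v(h_r)$, so $\tilde f_1$ satisfies the required inequality. Likewise $\operatorname{ord}_E(f_1)\ge c\operatorname{ord}_E(\mathfrak a|_L)$ and $A(E)>0$, so $f_1$, and hence $f_0=f-f_1$, satisfies (10). The required inequality is stable under sums. So we may assume that $f$ is a polynomial.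

**Step 2: a flag and multiplier ideals.** Let $\mathfrak c=\mathfrak a\cap\mathbb C[x]$. As $\mathfrak a$ contains a power of $\mathfrak m$, $\mathfrak c$ is primary to the origin and $\mathfrak cR=\mathfrak a$. For $0\le s\le r$ let $M_s=\{h_{s+1}=\dots=h_r=0\}\subseteq\mathbb A^n$. Thus $M_0$ is the linear space of $L$, $M_{r-1}=\{h_r=0\}$, $M_r=\mathbb A^n$, and $M_{s-1}=\{h_s=0\}\subset M_s$. Put $I_s=\mathfrak c|_{M_s}$ and
$$\mathcal J_s=\{g\in\mathbb C[M_s]:\operatorname{ord}_E(g)+A(E)>c\operatorname{ord}_E(I_s)\text{ for all }E\text{ over }M_s\text{ centered at }0\}.$$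
This is the multiplier ideal. Let $\nu:Z\to M_s$ be a log resolution of $I_s$, $I_s\mathcal O_Z=\mathcal O(-F_Z)$. The condition $g\in\nu_*\mathcal O(K_{Z/M_s}-\lfloor cF_Z\rfloor)$ says $\operatorname{ord}_E(g)+A(E)-1\ge\lfloor c\operatorname{ord}_E(I_s)\rfloor$ for all prime divisors $E\subset Z$. For $E$ over $0$ this is, all orders being integers, the inequality $\operatorname{ord}_E(g)+A(E)>c\operatorname{ord}_E(I_s)$. For other $E$ it is void, since $\operatorname{ord}_E(I_s)=0$ and $K_{Z/M_s}\ge0$. The ideal $\nu_*\mathcal O(K_{Z/M_s}-\lfloor cF_Z\rfloor)$ does not depend on the log resolution, and every $E$ occurs on some log resolution. So membership in $\mathcal J_s$ can be tested on any one log resolution.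

In particular $f\in\mathcal J_0$: test on a log resolution of $I_0$ that is a composition of blow-ups over $0$. By (F6) its divisors over $0$ are divisors over $\operatorname{Spec}\mathcal O_L$ centered at $\mathfrak m_L$ with the same orders and log discrepancies, so (10) applies.

**Step 3: geometry of one lifting step.** Let $1\le s\le r$ and $f'\in\mathcal J_{s-1}$. We want $\tilde f\in\mathcal J_s$ with $\tilde f|_{M_{s-1}}=f'$. Write $M=M_s$, $H_0=M_{s-1}$; then $\dim M\ge2$. Let $\mu:Y_0\to M$ be a principalization of $I_s$ with boundary $H_0$ as in (F5). So $\mu$ is an isomorphism over $M\setminus0$, $I_s\mathcal O_{Y_0}=\mathcal O(-F)$, the exceptional divisors $E_j$ lie over $0$, and $\sum E_j+H'$ is SNC, where $H'$ is the strict transform of $H_0$. Write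
$$\mu^*H_0=H'+\sum b_jE_j,\qquad F=\sum a_jE_j,\qquad K=K_{Y_0/M}.$$

First, $H'\to H_0$ is proper birational, $H'$ is smooth, $I_{s-1}\mathcal O_{H'}=\mathcal O(-F|_{H'})$, and $\sum E_j|_{H'}$ is SNC. So $H'\to H_0$ is a log resolution of $I_{s-1}$ (if $\dim H_0=1$, then $H'\cong H_0$). By transversality the divisors $E_j|_{H'}$ are reduced and have no common components for distinct $j$, so $\lfloor cF\rfloor|_{H'}=\lfloor cF|_{H'}\rfloor$.

Second, $(K-\sum b_jE_j)|_{H'}=K_{H'/H_0}$ as divisors. Let $\omega$ be the translation-invariant generator of $\omega_M$ divided by $h_s$. Then $\mu^*\omega$ has divisor $K-\mu^*H_0=(K-\sum b_jE_j)-H'$. It has a simple pole along $H'$, and its residue along $H'$ has divisor $(K-\sum b_jE_j)|_{H'}$. As $\mu$ is an isomorphism at the generic point of $H'$, this residue is the pullback of the residue of $\omega$ along $H_0$. The latter generates $\omega_{H_0}$, so its pullback has divisor $K_{H'/H_0}$.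

**Step 4: lifting by vanishing.** Put $B=K-\lfloor cF\rfloor-\sum b_jE_j$. Then $B-H'=K-\lfloor cF\rfloor-\mu^*H_0$, and by Step 3 $B|_{H'}=K_{H'/H_0}-\lfloor cF|_{H'}\rfloor$. So there is an exact sequence
$$0\to\mathcal O(K-\lfloor cF\rfloor-\mu^*H_0)\to\mathcal O(B)\to\mathcal O_{H'}(K_{H'/H_0}-\lfloor cF|_{H'}\rfloor)\to0 .$$
By local vanishing and the projection formula $R^1\mu_*$ of the first term is zero, and $M$ is affine, so its $H^1$ vanishes. Hence $H^0(\mathcal O(B))$ maps onto $H^0(H',\mathcal O(K_{H'/H_0}-\lfloor cF|_{H'}\rfloor))=\mathcal J_{s-1}$. Let $\tilde f$ map to $f'$. As a rational function $\tilde f$ is regular off the $E_j$, that is, on $M\setminus0$; as $\dim M\ge2$, $\tilde f\in\mathbb C[M]$. It restricts to $f'$ on $H_0\setminus0$, so $\tilde f|_{H_0}=f'$. The coefficient of $E_j$ in $K$ is $A(E_j)-1$, so $\tilde f\in H^0(\mathcal O(B))$ gives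
$$\operatorname{ord}_{E_j}(\tilde f)+A(E_j)-b_j\ge1+\lfloor ca_j\rfloor>c\,a_j.\tag{11}$$
As $b_j\ge0$, and $Y_0$ is a log resolution of $I_s$, we get $\tilde f\in\mathcal J_s$.

**Step 5: conclusion of (a).** Apply the lifting step for $s=1,\dots,r$, starting from $f\in\mathcal J_0$. We get $\tilde f\in\mathbb C[x]$ with $\tilde f|_L=f$. The last step, with $M=\mathbb A^n$ and $H_0=\{h_r=0\}$, provides (11) with $\mu^*\{h_r=0\}=H'+\sum b_jE_j$ and $\mathfrak c\,\mathcal O_{Y_0}=\mathcal O(-\sum a_jE_j)$. Base change to $\operatorname{Spec}R$ gives, by (F6), a log-smooth pair with $D=\sum E_j+H'$. By (F1), for every $v$ with $A(v)<\infty$,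
$$v(\tilde f)\ge\sum_jv(E_j)\operatorname{ord}_{E_j}(\tilde f),\qquad A(v)\ge\sum_jv(E_j)A(E_j)+v(H'),$$
$$v(h_r)=\sum_jb_jv(E_j)+v(H'),\qquad v(\mathfrak a)=\sum_ja_jv(E_j).$$
Hence $v(\tilde f)+A(v)-v(h_r)\ge\sum_jv(E_j)\big(\operatorname{ord}_{E_j}(\tilde f)+A(E_j)-b_j\big)\ge c\sum_ja_jv(E_j)=c\,v(\mathfrak a)$.

**Step 6: part (b), one lift for all truncations.** Since $\dim L\ge1$, $\mathfrak a\ne0$. Choose $N_0$ with $\mathfrak m_L^{N_0}\subseteq\mathfrak a|_L$. For $N\ge N_0$ the $\mathfrak m$-primary ideal $I_N=\mathfrak a+\mathfrak m^N$ satisfies $I_N|_L=\mathfrak a|_L$. Let $B_N$ be the set of $g\in R$ with $g|_L=f$ and $v'(g)+A(v')\ge c\,v'(I_N)$ for all $v'$ with $A(v')<\infty$. It is nonempty by (a). The inequalities define an ideal, and $g|_L=f$ defines a coset of $(h_1,\dots,h_r)$; so $B_N$ is a coset of an ideal, hence closed affine. As $I_{N+1}\subseteq I_N$, the $B_N$ decrease. By Lemma 5(a) there is $\tilde f\in\bigcap_NB_N$. We may assume $\tilde f\ne0$. If $v'(\mathfrak m)>0$, then $v'(I_N)=\min(v'(\mathfrak a),Nv'(\mathfrak m))=v'(\mathfrak a)$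 for $N\gg0$, so $v'(\tilde f)+A(v')\ge c\,v'(\mathfrak a)$.

**Step 7: part (b) for valuations not centered at $\mathfrak m$.** Let $\pi:(Y,D)\to\operatorname{Spec}R$ be a log resolution of $\mathfrak a\cdot\mathfrak m$ with $D$ containing the divisors of $\mathfrak a\mathcal O_Y$ and of $\mathfrak m\mathcal O_Y=\mathcal O(-P)$. We claim
$$\operatorname{ord}_{D_j}(\tilde f)+A(D_j)\ge c\operatorname{ord}_{D_j}(\mathfrak a)\qquad\text{for all }j.\tag{12}$$
If $D_j\subseteq\operatorname{Supp}P$, this is Step 6 for $v'=\operatorname{ord}_{D_j}$. Otherwise $\pi(D_j)$ is closed and nonempty, so it contains the closed point, and $D_j$ meets some $D_k\subseteq\operatorname{Supp}P=\pi^{-1}(\mathfrak m)$. For $s>0$ let $v_s$ be quasi-monomial at a generic point of $D_j\cap D_k$ with weights $1$ on $D_j$ and $s$ on $D_k$. Then $v_s(\mathfrak m)>0$, $A(v_s)=A(D_j)+sA(D_k)$ and $v_s(\mathfrak a)=\operatorname{ord}_{D_j}(\mathfrak a)+s\operatorname{ord}_{D_k}(\mathfrak a)$. Expand $\tilde f$ in local equations of $D_j,D_k$: $v_s(\tilde f)=\min\{a+sb\}$ over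 the occurring exponents $(a,b)$, which tends to $\min a=\operatorname{ord}_{D_j}(\tilde f)$ as $s\to0$. Letting $s\to0$ in $v_s(\tilde f)+A(v_s)\ge c\,v_s(\mathfrak a)$ gives (12). Finally, for any $v$ with $A(v)<\infty$, (F1) and (12) give
$$v(\tilde f)+A(v)\ge\sum_jv(D_j)\big(\operatorname{ord}_{D_j}(\tilde f)+A(D_j)\big)\ge c\sum_jv(D_j)\operatorname{ord}_{D_j}(\mathfrak a)=c\,v(\mathfrak a).\qquad\square$$

## 8. From equal multiplicities to a uniform comparison

We have $\mathfrak b_\bullet\subseteq\mathfrak a_\bullet(w)$ with the same multiplicity, and want to say that $\mathfrak b_m$ is nearly as large as $\mathfrak a_m(w)$ as seen by every divisor. If some $g$ had far smaller $\operatorname{ord}_E$ than $\mathfrak b_m$, then adding a power of $g$ to $\mathfrak b_m$ would lower the multiplicity by a definite amount. There is no room for that.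

**Lemma 9.** Let $S$ be a power series ring of dimension $d\ge1$ with maximal ideal $\mathfrak m$, $w$ monomial in coordinates $u_1,\dots,u_d$ with weights $\alpha_i>0$, and $\mathfrak b_\bullet$ a graded sequence with $\mathfrak m^{Cp}\subseteq\mathfrak b_p\subseteq\mathfrak a_p(w)$ for all $p\ge1$ ($C\in\mathbb N$) and $e(\mathfrak b_\bullet)=e(\mathfrak a_\bullet(w))$. Let $0\ne g\in\mathfrak a_p(w)$ and $\eta>0$. Then for all sufficiently large multiples $m$ of $p$,
$$\frac{\operatorname{ord}_E(\mathfrak b_m)}m\le\frac{\operatorname{ord}_E(g)}p+\eta A(E)\qquad\text{for all divisors }E\text{ centered at }\mathfrak m.$$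

*Proof.* **Step 1: choice of $m$,** independent of $E$. Let $m=pq$ be so large that $e(\mathfrak b_m)\le m^d(e(\mathfrak b_\bullet)+\eta^d)$. Put $I=\mathfrak b_m\subseteq J=I+(g^q)\subseteq\mathfrak a_m(w)$. By (F3), $e(J)\ge e(\mathfrak a_m(w))\ge m^de(\mathfrak a_\bullet(w))=m^de(\mathfrak b_\bullet)$. So
$$e(I)-e(J)\le\eta^dm^d.\tag{13}$$

**Step 2: a lower bound for $\ell(J^k/I^k)$.** Let $E$ be centered at $\mathfrak m$ and $v=\operatorname{ord}_E/A(E)$. Then $A(v)=1$, so $v\le\operatorname{ord}$ by (6). Put $s_1=v(I)/m$ and $s=v(g)/p$. We must show $s_1-s\le\eta$, so suppose $\eta_0:=s_1-s>0$. Let $0<\delta<1$, $k\in\mathbb N$, $i=\lfloor(1-\delta)k\rfloor$. Then $g^{qi}I^{k-i}\subseteq J^k$ and $I^k\subseteq V:=\{v\ge kms_1\}$. So $J^k/I^k$ surjects onto $J^k/(J^k\cap V)$, which contains the image of $g^{qi}I^{k-i}$. For $r\in S$ we have $v(g^{qi}r)=qi\cdot ps+v(r)=ims+v(r)$, so $g^{qi}r\in V$ if and only if $v(r)\ge T:=kms_1-ims$. Hence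
$$\ell(J^k/I^k)\ge\ell\Big(I^{k-i}\big/\big(I^{k-i}\cap\{v\ge T\}\big)\Big),\qquad T\ge km(s_1-s)=km\eta_0 .$$
Now $I^{k-i}\supseteq\mathfrak m^N$ with $N=Cm(k-i)\le Cm(\delta k+1)$. So the right side is at least
$$\ell\big(\mathfrak m^N/(\mathfrak m^N\cap\{v\ge T\})\big)=\ell(S/\{v\ge T\})-\ell\big(S/(\mathfrak m^N+\{v\ge T\})\big)\ge\ell(S/\{v\ge T\})-\ell(S/\mathfrak m^N).$$
Since $v\le\operatorname{ord}$, $\{v\ge T\}\subseteq\mathfrak m^{\lceil T\rceil}$, so this is at least $\ell(S/\mathfrak m^{\lceil T\rceil})-\ell(S/\mathfrak m^N)$.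

**Step 3: the limit.** Divide by $k^d/d!$ and let $k\to\infty$: $e(I)-e(J)\ge m^d(\eta_0^d-C^d\delta^d)$. Let $\delta\to0$ and use (13): $\eta_0\le\eta$. Multiplying $s_1-s\le\eta$ by $A(E)$ gives the claim. $\square$

## 9. The induction for valuations centered at $\mathfrak m$

Let $P(d)$ be the statement: *over a $d$-dimensional power series ring, a valuation $v$ centered at the maximal ideal with $A(v)<\infty$ and $E_d(\mathfrak a_\bullet(v))=A(v)$ is monomial.* The next proposition turns $P(d)$ into a statement about graded sequences, in the form that Lemma 8 can use.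

**Proposition 10.** Assume $P(d)$. Let $S$ be a power series ring of dimension $d\ge1$ and $\mathfrak b_\bullet$ a graded sequence with $\mathfrak m^{Cp}\subseteq\mathfrak b_p\subseteq\mathfrak m^{\lceil cp\rceil}$ ($C\in\mathbb N$, $c>0$, all $p\ge1$) and $\operatorname{lct}(\mathfrak b_\bullet)=E_d(\mathfrak b_\bullet)$. Then there is a monomial valuation $w$ with positive weights $\alpha_1,\dots,\alpha_d$ in coordinates $u_1,\dots,u_d$ such that $\mathfrak b_p\subseteq\mathfrak a_p(w)$ for all $p$, $e(\mathfrak b_\bullet)=e(\mathfrak a_\bullet(w))$ and $\sum\alpha_i=\operatorname{lct}(\mathfrak b_\bullet)$. Moreover, for every $i$ and $\theta\in(0,\frac13)$, with $T=\alpha_i+\sum_j\alpha_j$ and $t=(1-3\theta)T$, there is $m$ with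
$$\operatorname{ord}_E(u_i)+A(E)>\frac tm\operatorname{ord}_E(\mathfrak b_m)\qquad\text{for all }E\text{ centered at }\mathfrak m.\tag{14}$$

*Proof.* **Step 1: find $w$.** From $\mathfrak b_p\subseteq\mathfrak m^{\lceil cp\rceil}$ we get $\operatorname{lct}(\mathfrak b_\bullet)\le d/c<\infty$. By (F2) some $v$ computes it; scale so that $v(\mathfrak b_\bullet)=1$. Then $A(v)=\operatorname{lct}(\mathfrak b_\bullet)$ and $v(\mathfrak b_p)\ge p$, so $\mathfrak b_p\subseteq\mathfrak a_p(v)$. From $\mathfrak m^{Cp}\subseteq\mathfrak b_p$ we get $Cp\,v(\mathfrak m)\ge p$, so $v(\mathfrak m)\ge1/C>0$ and $v$ is centered at $\mathfrak m$. All $e_j(\mathfrak b_\bullet)\ge e_j(\mathfrak a_\bullet(v))$ are positive and finite, and both sequences are log-convex. By Lemma 6 and (9),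
$$E_d(\mathfrak b_\bullet)\le E_d(\mathfrak a_\bullet(v))\le A(v)=\operatorname{lct}(\mathfrak b_\bullet)=E_d(\mathfrak b_\bullet).$$
So equality holds throughout. By the equality case of Lemma 6 all $e_j$ agree, in particular $e(\mathfrak b_\bullet)=e(\mathfrak a_\bullet(v))$. By $P(d)$, $w:=v$ is monomial. Its weights are positive since it is centered at $\mathfrak m$, and $\sum\alpha_j=A(w)=\operatorname{lct}(\mathfrak b_\bullet)$.

**Step 2: prove (14)** by comparing $\mathfrak b_m$ with powers of the coordinates. Choose $p$ with $\lceil p/\alpha_j\rceil/p\le(1+\theta)/\alpha_j$ for all $j$. Apply Lemma 9 to $g=u_j^{\lceil p/\alpha_j\rceil}\in\mathfrak a_p(w)$, for all $j$, with $\eta=\theta/T$. For some $m$ and all $E$,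
$$\frac{\operatorname{ord}_E(\mathfrak b_m)}m\le(1+\theta)\mu+\eta A(E),\qquad\mu=\min_j\frac{\operatorname{ord}_E(u_j)}{\alpha_j}.$$
By (5), $A(E)\ge\sum_j\operatorname{ord}_E(u_j)\ge\mu\sum_j\alpha_j$; also $\operatorname{ord}_E(u_i)\ge\mu\alpha_i$. So $\operatorname{ord}_E(u_i)+A(E)\ge T\mu$, and of course $A(E)\le\operatorname{ord}_E(u_i)+A(E)$. Hence
$$t\,\frac{\operatorname{ord}_E(\mathfrak b_m)}m\le(1-3\theta)\big[(1+\theta)T\mu+\theta A(E)\big]\le(1-3\theta)(1+2\theta)\,(\operatorname{ord}_E(u_i)+A(E)).$$
Since $(1-3\theta)(1+2\theta)=1-\theta-6\theta^2<1$ and $\operatorname{ord}_E(u_i)+A(E)>0$, (14) follows. $\square$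

**Proof of $P(n)$ for all $n\ge1$.** $P(1)$ was seen in Section 3. Let $n\ge2$ and assume $P(n-1)$. Let $v$ be centered at $\mathfrak m$ with $E_n(\mathfrak a_\bullet(v))=A(v)<\infty$. Write $\mathfrak a_m=\mathfrak a_m(v)$, $\beta=v(\mathfrak m)>0$. Let $h$ be a very general linear form, $H=\{h=0\}$, $\bar{\mathfrak a}_m=\mathfrak a_m|_H$. Then $v(h)=\beta$ and $e_j(\bar{\mathfrak a}_\bullet)=e_j(\mathfrak a_\bullet)$ for $j\le n-1$.

**Step 1: equality descends to $H$.** For $0<c<\operatorname{lct}(\bar{\mathfrak a}_m)$, the function $f=1$ satisfies (10) with $\mathfrak a=\mathfrak a_m$, by definition of the threshold. Lemma 8(a) with $r=1$, $h_1=h$ gives a lift of $1$. It is a unit, so it has value $0$, and $A(v)-\beta\ge c\,v(\mathfrak a_m)\ge cm$. Hence $m\operatorname{lct}(\bar{\mathfrak a}_m)\le A(v)-\beta$ for all $m$, so $\operatorname{lct}(\bar{\mathfrak a}_\bullet)\le A(v)-\beta$. With Lemma 7 for the last summand of $E_n$ and (3) on $H$,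
$$A(v)=E_n(\mathfrak a_\bullet)\le E_{n-1}(\bar{\mathfrak a}_\bullet)+\beta\le\operatorname{lct}(\bar{\mathfrak a}_\bullet)+\beta\le A(v).$$
So $\operatorname{lct}(\bar{\mathfrak a}_\bullet)=E_{n-1}(\bar{\mathfrak a}_\bullet)=A(v)-\beta$.

**Step 2: coordinates on $H$.** From $\mathfrak m^{\lceil m/\beta\rceil}\subseteq\mathfrak a_m\subseteq\mathfrak m^{\lceil m/A(v)\rceil}$, the sequence $\bar{\mathfrak a}_\bullet$ satisfies the bounds of Proposition 10 with $C=\lceil1/\beta\rceil$ and $c=1/A(v)$. So there are coordinates $u_1,\dots,u_{n-1}$ on $H$ and $\alpha_i>0$ with $\sum\alpha_i=A(v)-\beta$ and (14).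

**Step 3: lift the coordinates.** Fix $\theta\in(0,\frac13)$. For each $i$, (14) is condition (10) for $f=u_i$, $\mathfrak a=\mathfrak a_m$, $c=t/m$. By Lemma 8(a), $u_i$ lifts to $y_i\in R$ with
$$v(y_i)\ge\frac tmv(\mathfrak a_m)-(A(v)-\beta)\ge t-\sum_j\alpha_j=(1-3\theta)T-\sum_j\alpha_j=\alpha_i-3\theta T .$$
Since the $y_i$ restrict to coordinates on $H$, $y_1,\dots,y_{n-1},h$ is a regular system of parameters of $R$. Its values add up to at least $\sum\alpha_i+\beta$ minus a quantity that tends to $0$ with $\theta$, and $\sum\alpha_i+\beta=A(v)$. By Lemma 5(b), $v$ is monomial. $\square$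

## 10. Centers of smaller height: proof of Theorem 1

If $l=n$, then $v$ is centered at $\mathfrak m$, and Theorem 1 is $P(n)$. Let $l<n$, so $n\ge2$. Write $\mathfrak a_m=\mathfrak a_m(v)$, let $L=\{h_1=\dots=h_{n-l}=0\}$ be a very general linear subspace of dimension $l$, and $\mathfrak b_m=\mathfrak a_m|_L$. The values $v(h_k)$ may be $0$, and no inductive bookkeeping of $v(h)$ is needed: one cut goes down to dimension $l$, and Lemma 8(b) is enough.

**Step 1: equality on $L$.** By (8), $\mathfrak b_\bullet$ satisfies the bounds of Proposition 10 in dimension $l$, and $E_l(\mathfrak b_\bullet)=E_l(\mathfrak a_\bullet)$. For $0<c<\operatorname{lct}(\mathfrak b_m)$, Lemma 8(b) with $f=1$ and $r=n-l$ gives a unit lift, so $A(v)\ge c\,v(\mathfrak a_m)\ge cm$. Thus $\operatorname{lct}(\mathfrak b_\bullet)\le A(v)$ and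
$$A(v)=E_l(\mathfrak a_\bullet)=E_l(\mathfrak b_\bullet)\le\operatorname{lct}(\mathfrak b_\bullet)\le A(v),$$
so all are equal.

**Step 2: coordinates and lifts.** As $P(l)$ holds, Proposition 10 gives coordinates $u_1,\dots,u_l$ on $L$ and $\alpha_i>0$ with $\sum\alpha_i=A(v)$ and (14). By Lemma 8(b) with $c=t/m$, $u_i$ lifts to $y_i\in R$ with
$$v(y_i)\ge t-A(v)=(1-3\theta)(\alpha_i+A(v))-A(v)=\alpha_i-3\theta T .$$
Now $y_1,\dots,y_l,h_1,\dots,h_{n-l}$ is a regular system of parameters of $R$, and $v(h_k)\ge0$. So the sum of its values can be made at least $\sum\alpha_i-\varepsilon=A(v)-\varepsilon$ for any $\varepsilon>0$. By Lemma 5(b), $v$ is monomial. This proves Theorem 1. $\blacksquare$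

## 11. Counting the nonzero weights: proof of Theorem 2

**Lemma 11.** Let $w$ be monomial in $y$ with weights $\alpha_1\ge\dots\ge\alpha_r>0=\alpha_{r+1}=\dots=\alpha_n$. For $1\le j\le r$: $e_j(\mathfrak a_\bullet(w))=1/(\alpha_1\cdots\alpha_j)$. Hence $E_l(\mathfrak a_\bullet(w))=\alpha_1+\dots+\alpha_l$ for $l\le r$.

*Proof.* Let $L$ be very general of dimension $j$. The restrictions $\bar y_1,\dots,\bar y_j$ are coordinates on $L$. Let $w_L$ be monomial in them with weights $\alpha_1,\dots,\alpha_j$. We claim $\mathfrak a_m(w)|_L=\mathfrak a_m(w_L)$. For $k>j$, $\bar y_k\in\mathfrak m_L$, so $w_L(\bar y_k)\ge\alpha_j\ge\alpha_k$. So a monomial in $y$ of weight at least $m$ restricts to an element of $w_L$-value at least $m$, which gives "$\subseteq$". Conversely $\mathfrak a_m(w_L)$ is generated by monomials in $\bar y_1,\dots,\bar y_j$, which are restrictions of monomials in $\mathfrak a_m(w)$. The colength of $\mathfrak a_m(w_L)$ is the number of $\beta\in\mathbb Z_{\ge0}^j$ with $\sum\alpha_i\beta_i<m$, asymptotically $m^j/(j!\,\alpha_1\cdots\alpha_j)$.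 Apply (F3), then (7). $\square$

**Proof of Theorem 2.** If $v$ is monomial with exactly $l$ nonzero weights, then $E_l(\mathfrak a_\bullet(v))=\sum\alpha_i=A(v)$ by Lemma 11 and the equality case of (5). Conversely, under equality $v$ is monomial by Theorem 1. Let it have $r$ nonzero weights, ordered decreasingly. Its center $(y_1,\dots,y_r)$ has height $r\ge l$, and $\alpha_1+\dots+\alpha_l=E_l(\mathfrak a_\bullet(v))=A(v)=\alpha_1+\dots+\alpha_r$ forces $r=l$. $\blacksquare$

## 12. Ideals with $\operatorname{lct}(I)=E_l(I)$: proof of Theorem 3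

**Step 1: the "if" part.** Let $\overline I=\overline{(y_1^{d_1},\dots,y_l^{d_l})}$, and let $w$ be monomial with weight $1/d_i$ on $y_i$ for $i\le l$ and $0$ otherwise. The integral closure of a monomial ideal is given by its Newton polyhedron, so $\overline{I^m}=\overline{(y_1^{d_1},\dots,y_l^{d_l})^m}$ is generated by the monomials with $\sum_{i\le l}\beta_i/d_i\ge m$; that is, $\overline{I^m}=\mathfrak a_m(w)$. By (1) the $e_j$ do not change under integral closure, so $mE_l(\mathfrak a_m(w))=mE_l(I^m)=E_l(I)$. Hence $E_l(I)=E_l(\mathfrak a_\bullet(w))=\sum1/d_i=A(w)$ by Lemma 11. Since $w(I)=1$, (3) and (4) give $E_l(I)\le\operatorname{lct}(I)\le A(w)/w(I)=E_l(I)$.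

**Step 2: "only if", a monomial valuation computing $\operatorname{lct}(I)$.** Let $\operatorname{lct}(I)=E_l(I)$. Let $E$ be a divisor on a log resolution computing $\operatorname{lct}(I)$, and $v=\operatorname{ord}_E/\operatorname{ord}_E(I)$. Then $A(v)=\operatorname{lct}(I)$, $v(I)=1$, $I^m\subseteq\mathfrak a_m(v)$, and the center of $v$ contains $I$, so it has height at least $l$. Hence $e_j(\mathfrak a_\bullet(v))\le e_j(I)$ for $j\le l$, and Lemma 6 and (9) give
$$E_l(I)\le E_l(\mathfrak a_\bullet(v))\le A(v)=\operatorname{lct}(I)=E_l(I).$$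
So equality holds, and $e_j(I)=e_j(\mathfrak a_\bullet(v))$ for $j\le l$ by Lemma 6. By Theorem 2, $v=:w$ is monomial in some $y$ with exactly $l$ nonzero weights $\alpha_1\ge\dots\ge\alpha_l$, and $e_l(I)=1/(\alpha_1\cdots\alpha_l)$ by Lemma 11.

**Step 3: compare $I$ with $K=\{w\ge1\}$.** We have $I\subseteq K$; $K$ is generated by the monomials in $y_1,\dots,y_l$ of weight at least $1$, and it is integrally closed, being defined by a valuation. Take $L=\{h_1=\dots=h_{n-l}=0\}$ general, so that $y_1,\dots,y_l,h_1,\dots,h_{n-l}$ are coordinates of $R$. Since $K^m\subseteq\mathfrak a_m(w)$, $e_l(\mathfrak a_\bullet(w))\le e_l(K)$. So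
$$e(I|_L)=e_l(I)=e_l(\mathfrak a_\bullet(w))\le e_l(K)=e(K|_L)\le e(I|_L),$$
and all are equal.

**Step 4: $1/\alpha_i$ is an integer.** $K|_L$ is a monomial ideal in $\bar y_1,\dots,\bar y_l$, so $e(K|_L)$ is $l!$ times the covolume of its Newton polyhedron. That polyhedron is contained in $Q=\{x\in\mathbb R^l_{\ge0}:\sum\alpha_ix_i\ge1\}$, whose covolume is $1/(l!\prod\alpha_i)$. By Step 3 the covolumes are equal, so the difference has measure zero. The Newton polyhedron is closed, so it contains the interior of $Q$, and $Q$ is the closure of its interior; so the two sets coincide. The vertices $\frac1{\alpha_i}\mathbf e_i$ of $Q$ are then vertices of a Newton polyhedron, hence lattice points. So $d_i=1/\alpha_i$ is a positive integer, and $K=\overline{(y_1^{d_1},\dots,y_l^{d_l})}$.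

**Step 5: $\overline I=K$,** by lifting a reduction from $L$ to $R$. By Rees' theorem, $e(I|_L)=e(K|_L)$ implies that $I|_L$ is a reduction of $K|_L$: $(K|_L)^{s+1}=I|_L(K|_L)^s$ for some $s$. Hence $K^{s+1}\subseteq IK^s+(h)$ with $(h)=(h_1,\dots,h_{n-l})$. As $IK^s\subseteq K^{s+1}$, $K^{s+1}=IK^s+(h)\cap K^{s+1}$. Now $K^{s+1}$ is extended from $\mathbb C[[y_1,\dots,y_l]]$, and $R=\mathbb C[[y_1,\dots,y_l]][[h_1,\dots,h_{n-l}]]$. So the $h_k$ form a regular sequence on $R/K^{s+1}$. Hence $\operatorname{Tor}_1(R/K^{s+1},R/(h))=0$. This Tor is $\big((h)\cap K^{s+1}\big)/(h)K^{s+1}$, so $(h)\cap K^{s+1}=(h)K^{s+1}$. Thus $K^{s+1}=IK^s+(h)K^{s+1}$, and Nakayama's lemma gives $K^{s+1}=IK^s$. So $I$ is a reduction of $K$, and $\overline I=\overline K=K=\overline{(y_1^{d_1},\dots,y_l^{d_l})}$. $\blacksquare$
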